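# Disjoint triangles plus disjoint edges: a commonness threshold just below $2k$

## 1. Why the limit ought to be 2

Color the edges of a large complete graph with two colors and count the monochromatic copies of a fixed graph. For some graphs a random coloring asymptotically minimizes this count; such graphs are called common. Now take $k$ disjoint triangles and add disjoint edges, one at a time. After how many edges does the graph first stop being common, and does this number, divided by $k$, converge as $k\to\infty$? This is asked in the paper of Jae-baek Lee and Jonathan A. Noel, "Disconnected Common Graphs via Supersaturation", arXiv:2303.09296 (2023).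

The answer that one would first guess is that the limit exists and equals $2$. This section shows where the guess comes from: it is what all colorings close to the random one predict. The limit does exist, but the guess is wrong by less than two percent. The limit is a constant $c^*$ with $1.9650<c^*<1.9653$, and it comes from a coloring far from the random one.

**Definition 1 (graphons and densities).** A graphon is a symmetric measurable function $W:[0,1]^2\to[0,1]$. For a graph $H$ with $h$ vertices,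
$$t(H,W)=\int_{[0,1]^h}\prod_{ij\in E(H)}W(z_i,z_j)\,dz_1\cdots dz_h .$$
Changing $W$ on a null set changes no density, so we always take $W$ Borel and symmetric everywhere; then all functions below are defined pointwise.

For example, the constant graphon $p$ has $t(H,p)=p^{e(H)}$. If $W=0$ on $[0,\frac12]^2\cup(\frac12,1]^2$ and $W=1$ elsewhere, then $t(K_2,W)=\frac12$, $t(K_3,W)=0$ and $t(K_3,1-W)=\frac14$.

**Definition 2 (common).** A graph $H$ is common if $t(H,W)+t(H,1-W)\ge2(\frac12)^{e(H)}$ for every graphon $W$, and uncommon otherwise. This is the graphon form of the statement that a random coloring asymptotically minimizes the number of monochromatic labelled copies of $H$.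

For example, $K_2$ is common: the left side is always $1$.

**Definition 3 (the number $DE$).** Let $\sqcup$ be disjoint union, $\ell\cdot F$ the disjoint union of $\ell$ copies of $F$, and $0\cdot F$ the empty graph. Put
$$DE(H)=\inf\{\ell\ge0\text{ an integer}:\ H\sqcup(\ell\cdot K_2)\text{ is uncommon}\},$$
with $DE(H)=\infty$ if there is no such $\ell$.

We shall see at once that $K_3$ is common and $K_3\sqcup K_2$ is not, so $DE(K_3)=1$.

**Notation.** For a graphon $W$ let
$$p=\int W=\tfrac{1+\delta}2,\quad q=1-p=\tfrac{1-\delta}2,\quad x=t(K_3,W),\quad y=t(K_3,1-W),$$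
$$d_u=\int W(u,z)\,dz=p+\varepsilon_u,\qquad \nu=\int\varepsilon^2 .$$
Thus $p-q=\delta$, $\int\varepsilon=0$ and $-p\le\varepsilon_u\le q$. We call $W$ regular if $\nu=0$. We write $z_+=z^+=\max(z,0)$ and $z^-=\max(-z,0)$.

**Goodman's identity.** Expanding $(1-W(u,v))(1-W(u,w))(1-W(v,w))$ and integrating gives $y=1-3p+3\int d^2-x$. Since $\int d^2=p^2+\nu$ and $pq=\frac{1-\delta^2}4$,
$$x+y=s+3\nu,\qquad s=s(\delta)=1-3pq=\tfrac{1+3\delta^2}4. \tag{1}$$

**Normal form.** Densities are multiplicative over disjoint unions, so $t((k\cdot K_3)\sqcup(\ell\cdot K_2),W)=x^kp^\ell$. Multiplying by $8^k2^\ell$, we see that $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common if and only if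
$$(8x)^k(2p)^\ell+(8y)^k(2q)^\ell\ge2\qquad\text{for all }W. \tag{2}$$
Exchanging $W$ and $1-W$ exchanges the two terms, so it suffices to look at $\delta\ge0$.

*No edges.* By (1), $8x+8y\ge2$, and convexity of $z\mapsto z^k$ gives $(8x)^k+(8y)^k\ge2$. So $k\cdot K_3$ is common for every $k$, and $DE(k\cdot K_3)\ge1$.

*One triangle, one edge.* Let $\chi:[0,1]\to\{-1,1\}$ have integral $0$ and put $W=p-\lambda\chi(u)\chi(v)$ with $0\le\lambda\le q$. This is a graphon for $\delta\ge0$ and it is regular. Its operator has eigenvalues $p$ (on constants) and $-\lambda$ (on $\chi$), so $x=p^3-\lambda^3$. Choose $\lambda$ with $8x=1-4\delta$, that is, $8\lambda^3=(1+\delta)^3-1+4\delta$. For $\delta=0.05$ this is $8\lambda^3=0.357625<(0.95)^3=(2q)^3$, so $\lambda<q$ as needed. By (1), $8y=2+6\delta^2-8x=1+4\delta+6\delta^2$, and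
$$(1-4\delta)(1+\delta)+(1+4\delta+6\delta^2)(1-\delta)=2-2\delta^2-6\delta^3<2 .$$
So $DE(K_3)=1$.

The same family handles every $k$ and produces the number $2$.

**Lemma 1.** If $k\ge1$ and $\ell\ge2k$, then $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is uncommon.

*Proof.* Fix $\beta>0$. For small $\delta>0$ take $W=p-\lambda\chi\chi$ with $8x=1-\beta\delta$, that is, $8\lambda^3=(1+\delta)^3-1+\beta\delta$. The right side is positive and $O(\delta)$, so $0\le\lambda\le q$ for small $\delta$. By (1), $8y=1+\beta\delta+6\delta^2$. Now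
$$(1-\beta\delta)^k(1+\delta)^\ell=1+(\ell-k\beta)\delta+\Big[\tbinom k2\beta^2-k\ell\beta+\tbinom\ell2\Big]\delta^2+O(\delta^3),$$
$$(1+\beta\delta+6\delta^2)^k(1-\delta)^\ell=1+(k\beta-\ell)\delta+\Big[\tbinom k2\beta^2-k\ell\beta+\tbinom\ell2+6k\Big]\delta^2+O(\delta^3),$$
so the left side of (2) equals
$$2+\big[k(k-1)\beta^2-2k\ell\beta+\ell(\ell-1)+6k\big]\delta^2+O(\delta^3).$$
For $k=1$ the bracket is negative once $\beta$ is large. For $k\ge2$ take $\beta=\frac{\ell}{k-1}$, the minimizing value; the bracket becomes $6k-\ell-\frac{\ell^2}{k-1}$. It is negative if and only if $\ell^2+(k-1)\ell>6k(k-1)$, and for $\ell\ge2k$ we have $\ell^2+(k-1)\ell\ge4k^2+2k(k-1)>6k(k-1)$. $\square$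

For $k=2$ the condition $\ell^2+(k-1)\ell>6k(k-1)$ reads $\ell^2+\ell>12$, which first holds at $\ell=4$. For $k=3$ it reads $\ell^2+2\ell>36$, first true at $\ell=6$. For $k=10$ it reads $\ell^2+9\ell>540$, first true at $\ell=20$ (for $\ell=19$ the left side is $532$). In general, at $\ell=2(k-1)$ the left side is $6(k-1)^2<6k(k-1)$, so the positive root of $\ell^2+(k-1)\ell=6k(k-1)$ lies between $2k-2$ and $2k$. As far as this family can see, the rate is $2$.

There is a converse for all graphons with density near $\frac12$. For $c\ge0$ and $0\le\delta<1$ put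
$$C_{2j}=C_{2j}(c)=\binom{c+2j-1}{2j}=\frac{c(c+1)\cdots(c+2j-1)}{(2j)!},\qquad \varphi_c(\delta)=\sum_{j\ge1}C_{2j}\,\delta^{2j-2},$$
so that, by the binomial series,
$$(1+\delta)^{-c}+(1-\delta)^{-c}=2+2\delta^2\varphi_c(\delta),\qquad C_2=\tfrac{c(c+1)}2. \tag{3}$$
Each $C_{2j}$ is a polynomial in $c$ with nonnegative coefficients. So $\varphi_c(\delta)$ is strictly increasing in $c\ge0$, and it is nondecreasing in $\delta$, strictly if $c>0$. For example, $\varphi_c(0)=\frac{c(c+1)}2$, which equals $3$ exactly at $c=2$.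

**Lemma 2.** Let $k\ge2$, $\ell\ge0$, and let $W$ have $0\le\delta<1$. If (2) fails for $W$, then $\delta>0$ and $\varphi_{\ell/(k-1)}(\delta)>3$.

*Proof.* Put $c=\ell/k$, $k'=\frac k{k-1}$, $P=8x(1+\delta)^c$ and $P'=8y(1-\delta)^c$, so that $P^k+P'^k<2$. By (1), Hölder's inequality with exponents $k,k'$, and (3),
$$2+6\delta^2\le8(x+y)=P(1+\delta)^{-c}+P'(1-\delta)^{-c}<2^{1/k}\big((1+\delta)^{-ck'}+(1-\delta)^{-ck'}\big)^{1-1/k}=2\big(1+\delta^2\varphi_{ck'}(\delta)\big)^{1-1/k}.$$
Hence $1+3\delta^2<1+\delta^2\varphi_{ck'}(\delta)$. This is impossible for $\delta=0$, and for $\delta>0$ it gives $\varphi_{ck'}(\delta)>3$. Finally $ck'=\ell/(k-1)$. $\square$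

So let $\bar c<c''<2$ and let $k$ be so large that $\bar c\frac{k}{k-1}\le c''$. A violation of (2) with $\ell\le\bar ck$ needs $\varphi_{c''}(\delta)>3$, while $\varphi_{c''}(0)=\frac{c''(c''+1)}2<3$. Such a violation must have $\delta$ bounded away from $0$. Near the balanced colorings, the rate $2$ is exactly right.

## 2. Colorings at distance $0.13$ from random

Lemma 2 leaves one way out: $\delta$ not small. Write $c=\ell/k$. The left side of (2) is $[8x(2p)^c]^k+[8y(2q)^c]^k$, so it is less than $2$ as soon as both brackets are less than $1$. For $0\le\delta<1$ put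
$$X_c(\delta)=\tfrac18(1+\delta)^{-c},\qquad Y_c(\delta)=\tfrac18(1-\delta)^{-c},\qquad F_c=X_c+Y_c-s=\tfrac{\delta^2}4\big(\varphi_c(\delta)-3\big), \tag{4}$$
the last equality by (3). The two conditions $8x(2p)^c\le1$ and $8y(2q)^c\le1$ are $x\le X_c$ and $y\le Y_c$. By (1),
$$y-Y_c=(3\nu-F_c)-(x-X_c). \tag{5}$$
Adding the two conditions gives $3\nu\le F_c$, hence $\varphi_c(\delta)\ge3$. Since $\varphi_c$ increases with $\delta$, a value $c<2$ is possible only if $\delta$ is large enough; but $W$ must also have at most $X_c(\delta)<\frac18$ triangles at density $\frac{1+\delta}2$, which keeps $\delta$ from being too large. We need graphons with density above $\frac12$, few triangles and small degree variance.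

**Definition 4 (the family $W_{\delta,r}$).** Let $\delta\in[0.13,0.135]$, $r\in[0,0.001]$, $a=q+r$ and $b=1-a=p-r$. Split $[0,1]$ into $A$ of measure $a$ and $B$ of measure $b$. Put $W=0$ on $A\times A$ and $W=1$ on $A\times B$. Split $B$ into halves $B_1,B_2$, with $W=2\omega/b$ on $B_1\times B_2$ and $W=0$ inside each half, where
$$b\omega=p-2ab=p\delta-2\delta r+2r^2 . \tag{6}$$

The second equality holds because $ab=pq+\delta r-r^2$ and $p-2pq=p\delta$. This is a graphon: $0<b\omega\le0.0767$ and $b^2/2\ge(0.564)^2/2>0.159$, so $0<\omega<b/2$. The integral of $W$ over $B\times B$ is $2(\frac b2)^2\frac{2\omega}b=b\omega$, so the density is $2ab+b\omega=p$. Triangles have one vertex in $A$ and one in each half of $B$, because $A$ is independent and $B$ carries a bipartite graph; so the triangle density is $x_a:=3a(p-2a(1-a))$. The degree is $b=p-r$ on $A$ and $a+\omega$ on $B$. Since $\int\varepsilon=0$, we get $\varepsilon=-r$ on $A$ and $\varepsilon=ar/b$ on $B$, so $\nu=ar^2+b(ar/b)^2=\frac abr^2$.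 Expanding $3(q+r)(p\delta-2\delta r+2r^2)$,
$$x(\delta,r):=x_{q+r}=\tfrac34\delta(1-\delta^2)-\tfrac32\delta(1-3\delta)r+3(1-3\delta)r^2+6r^3,\qquad V(\delta,r):=\nu=\frac{1-\delta+2r}{1+\delta-2r}\,r^2 . \tag{7}$$
Write $x_0(\delta)=x(\delta,0)=\frac34\delta(1-\delta^2)=3pq\delta$.

For example, $W_{\delta,0}$ has $a=q$, $b=p$, $\omega=\delta$. Every degree is $p$, so it is regular with triangle density $3pq\delta$. This already defeats the guess.

**Lemma 3.** For every $c\in[1.967,2]$ there is a regular graphon with $\delta=0.1315$ such that $8x(2p)^c<1$ and $8y(2q)^c<1$.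

*Proof.* Here $p=0.56575$. At $c=1.967$ we have $C_2\ge2.9180$, $C_4\delta^2\ge0.0828$, $C_6\delta^4\ge0.0019$, so $\varphi_c(\delta)\ge\varphi_{1.967}(0.1315)>3.002$ and $F_c>0$. Moreover
$$x_0(0.1315)<0.09693<0.09763<X_2(\delta)\le X_c(\delta)\le\tfrac18\le p^3 .$$
The graphons $(1-\lambda)W_{\delta,0}+\lambda p$, $0\le\lambda\le1$, are regular of density $p$. Their triangle densities run continuously from $x_0$ to $p^3$, so every value in $[x_0,p^3]$ occurs. Choose one with $x\in(\max(x_0,X_c-F_c),X_c)$. Then $x<X_c$ and, by (1), $y=s-x<s-X_c+F_c=Y_c$. $\square$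

For instance, with $c=1.967$, $k=1000$, $\ell=1967$, both terms of (2) are less than $1$, so $(1000\cdot K_3)\sqcup(1967\cdot K_2)$ is uncommon. The guess $2$ is dead.

The second guess would be that regular graphons are best, so that one should push the argument with $W_{\delta,0}$ as far as it goes. That gives a number $c_1\in(1.9651,1.9653)$, computed in Section 4. This guess is also wrong. By (7), a small $r>0$ lowers the triangle density by about $\frac32\delta(1-3\delta)r$, to first order, whereas the variance it costs is of order $r^2$. So a little irregularity pays, and the constant has to be defined by optimizing over both parameters. Let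
$$f(c,\delta,r)=x(\delta,r)-X_c(\delta),\qquad g(c,\delta,r)=3V(\delta,r)-F_c(\delta),\qquad R=[0.13,0.135]\times[0,0.001],$$
$$c^*:=\min\{c\in[1.9,2]:\ \exists(\delta,r)\in R,\ f(c,\delta,r)\le0,\ g(c,\delta,r)\le0\}. \tag{8}$$
The set of admissible $(c,\delta,r)$ is compact, and Section 4 shows that it is nonempty, so the minimum exists.

**Theorem 1.** $\lim_{k\to\infty}DE(k\cdot K_3)/k=c^*$, and $1.9650<c^*<1.9653$. Moreover, for every $\epsilon>0$ there is $k_0$ such that for $k\ge k_0$, $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common for all $0\le\ell\le(c^*-\epsilon)k$ and uncommon for all $\ell\ge(c^*+\epsilon)k$.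

**Theorem 2.** If $W$ has $p>\frac12$, $c\ge0$, $8x(2p)^c\le1$ and $8y(2q)^c\le1$, then $c\ge c^*$.

We shall also see that at any minimizer $(c^*,\delta^*,r^*)$ of (8) we have $r^*>0$ and $f=g=0$, that is,
$$6\delta(1-\delta^2)-12\delta(1-3\delta)r+24(1-3\delta)r^2+48r^3=(1+\delta)^{-c},$$
$$(1+\delta)^{-c}+(1-\delta)^{-c}=2+6\delta^2+24\,\tfrac{1-\delta+2r}{1+\delta-2r}\,r^2,$$
and also $f_\delta g_r=f_rg_\delta$. Numerically (this is not used in any proof) $c^*\approx1.9652$, attained near $\delta\approx0.1328$, $r\approx0.00017$.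

In all that follows, decimals in inequalities are rounded in the safe direction.

## 3. From large $k$ to a pair of inequalities

Theorem 1 follows from Theorem 2 and the next lemma, both proved later, together with the bounds $1.9650<c^*<1.9653$, proved in Section 9.

**Lemma 4.** For every $c\in(c^*,2]$ there is a graphon with $p>\frac12$, $8x(2p)^c<1$ and $8y(2q)^c<1$.

**Step 1 (uncommon above the threshold).** This step turns the strict inequalities of Lemma 4 into counterexamples for all $k$ at once. Let $\epsilon>0$. For $\ell\ge2k$ use Lemma 1. If $c^*+\epsilon\le2$, take for each $c\in[c^*+\epsilon,2]$ a graphon $W_c$ from Lemma 4. For this fixed graphon, $8x(2p)^{c'}$ and $8y(2q)^{c'}$ are continuous in $c'$, so there are a neighborhood $U_c$ of $c$ and $\eta_c<1$ with both quantities at most $\eta_c$ for $c'\in U_c$. Finitely many $U_c$ cover $[c^*+\epsilon,2]$; let $\eta<1$ be the largest of the corresponding $\eta_c$. If $(c^*+\epsilon)k\le\ell\le2k$, put $c'=\ell/k$;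 one of the finitely many graphons gives
$$(8x)^k(2p)^\ell+(8y)^k(2q)^\ell=[8x(2p)^{c'}]^k+[8y(2q)^{c'}]^k\le2\eta^k<2 .$$
So all $\ell\ge(c^*+\epsilon)k$ are uncommon, for every $k\ge1$. In particular $DE(k\cdot K_3)\le\lceil(c^*+\epsilon)k\rceil$.

**Step 2 (common below the threshold).** This step shows that a sequence of counterexamples below $c^*$ would either contradict Theorem 2 in the limit or converge to density $\frac12$, where Lemma 2 applies. Suppose that for some $\bar c<c^*$ there are $k_i\to\infty$, $0\le\ell_i\le\bar ck_i$ and graphons $W_i$ that violate (2). Exchanging $W_i$ and $1-W_i$, assume $\delta_i\ge0$. Put $c_i=\ell_i/k_i$. The space of graphons is compact in the cut metric (Lovász–Szegedy) and homomorphism densities are continuous there; so after passing to a subsequence, $c_i\to c'\in[0,\bar c]$, and $p_i,x_i,y_i$ converge to the values $p,x,y$ of a graphon $W$. Each of the two terms in (2) is less than $2$, so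
$$8x_i(2p_i)^{c_i}<2^{1/k_i},\qquad 8y_i(2q_i)^{c_i}<2^{1/k_i}.$$
If $p=1$, then $W=1$ almost everywhere, $x_i\to1$, and the first inequality fails for large $i$. So $\frac12\le p<1$, and in the limit $8x(2p)^{c'}\le1$ and $8y(2q)^{c'}\le1$. As $c'<c^*$, Theorem 2 excludes $p>\frac12$. Hence $p=\frac12$, that is, $\delta_i\to0$.

By Lemma 2, for large $i$ we have $\delta_i>0$ and $\varphi_{\ell_i/(k_i-1)}(\delta_i)>3$. But $\ell_i/(k_i-1)\le\bar c\,\frac{k_i}{k_i-1}$ and $\bar c<c^*\le2$, so for large $i$ this is at most a fixed $c''<2$. Then $3<\varphi_{c''}(\delta_i)\to\frac{c''(c''+1)}2<3$, a contradiction.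

So for each $\bar c<c^*$ and all large $k$, the graph $(k\cdot K_3)\sqcup(\ell\cdot K_2)$ is common for all $0\le\ell\le\bar ck$, and $DE(k\cdot K_3)>\bar ck$. With Step 1 this gives the limit and the two-sided statement of Theorem 1.

## 4. Where $\varphi_c=3$ meets $x_0=X_c$

This section computes the best value $c_1$ for the graphons $W_{\delta,0}$ and records how fast the relevant functions move near it.

**Step 1 (three values of $\varphi$).** These values locate the curve $\varphi_c(\delta)=3$. For $c\le2$,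
$$\frac{C_{2j+2}}{C_{2j}}=\frac{(c+2j)(c+2j+1)}{(2j+1)(2j+2)}\le\frac{2j+3}{2j+1},$$
which controls the tails.

- $\varphi_{1.9}(0.2072)<2.956<3$. The first five terms are at most $2.755$, $0.18836$, $0.01098$, $0.00060$, $0.00004$, and from there on the ratio of consecutive terms is below $\frac{13}{11}(0.043)<0.06$.
- $\varphi_{1.9653}(0.1327)>3.0001$. Here $C_2=2.913852$, $C_4=4.78088$, $C_6=6.6215$, $C_8=8.4438$ up to rounding, and the first four terms are at least $2.913852+0.084187+0.002053+0.000046$.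
- $\varphi_{1.9651}(0.1328)<2.9998$. Here $C_2=2.913359$, $C_4=4.77964$ up to rounding; the first five terms are at most $2.913360+0.084293+0.002060+0.000047+0.000001$, and the remaining tail is below $10^{-7}$.

**Step 2 (the function $\tilde c$).** This step solves $\varphi_c(\delta)=3$ for $c$. For $\delta\in[0.1327,0.163]$, monotonicity in $\delta$ gives $\varphi_{1.9}(\delta)<3<\varphi_{1.9653}(\delta)$. Let $\tilde c(\delta)\in(1.9,1.9653)$ be the unique $c$ with $\varphi_c(\delta)=3$. For $1.9\le c\le1.9653$ we have $C_4\le4.781$, $C_6\le6.622$, $C_8\le8.445$, $C_{10}\le10.26$, so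
$$\partial_\delta\varphi=2C_4\delta+4C_6\delta^3+6C_8\delta^5+8C_{10}\delta^7+\cdots\le\begin{cases}1.5587+0.1148+0.0059+0.0003+\cdots\le1.68&(\delta\le0.163),\\1.2909+0.0652+0.0023+0.0001+\cdots\le1.359&(\delta\le0.135).\end{cases}$$
(The ratio of consecutive terms from the fourth on is at most $\frac{10}8\cdot\frac{13}{11}\delta^2<0.05$, so the dots add at most $0.00002$.) Since all $C_{2j}$ are nondecreasing in $c$, $\partial_c\varphi\ge\partial_cC_2=\frac{2c+1}2\ge2.4$. By the implicit function theorem $\tilde c$ is $C^1$ and $\tilde c'=-\partial_\delta\varphi/\partial_c\varphi$, so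
$$-0.7\le\tilde c'<0 .$$

**Step 3 (the function $h$ and the numbers $\delta_0$, $c_1$).** This step finds where $W_{\delta,0}$ meets $x_0=X_c$ on the curve. Let $h(\delta)=x_0(\delta)-X_{\tilde c(\delta)}(\delta)$. Then
$$h'=\tfrac34(1-3\delta^2)+X_{\tilde c}\Big[\tilde c'\ln(1+\delta)+\frac{\tilde c}{1+\delta}\Big].$$
On $[0.1327,0.163]$, $X_{\tilde c}\ge\frac18(1.163)^{-1.9653}\ge0.092$, $\frac{\tilde c}{1+\delta}\ge\frac{1.9}{1.163}\ge1.633$ and $0.7\ln1.163\le0.106$. Hence $h'\ge0.690+0.092(1.633-0.106)\ge0.83$. For the sign of $h$ use $\ln1.1327=0.124604\ldots$ and $\ln1.1328=0.124692\ldots$: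

- Since $\tilde c(0.1327)<1.9653$, $8X_{\tilde c}(0.1327)>(1.1327)^{-1.9653}>0.7827>0.78218>8x_0(0.1327)$, so $h(0.1327)<0$.
- By Step 1, $\tilde c(0.1328)>1.9651$, so $8X_{\tilde c}(0.1328)<(1.1328)^{-1.9651}<0.78269<0.78274<8x_0(0.1328)$, and $h(0.1328)>0$.

So $h$ has a unique zero $\delta_0\in(0.1327,0.1328)$. Put $c_1=\tilde c(\delta_0)$. As $\tilde c$ is decreasing, $c_1\in(1.9651,1.9653)$. By construction $f(c_1,\delta_0,0)=h(\delta_0)=0$ and $g(c_1,\delta_0,0)=-F_{c_1}(\delta_0)=0$. So the set in (8) is nonempty and $c^*\le c_1$.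

**Step 4 (growth away from $\delta_0$).** This step prepares the comparison in Section 6. On $[\delta_0,0.135]$ we have $\tilde c\ge1.9651-0.7(0.0023)\ge1.96$ and $X_{\tilde c}\ge\frac18(1.135)^{-1.9653}\ge0.0974$, so $h'\ge0.708+0.0974(1.7268-0.0887)\ge0.86$. Also $\frac13F_{c_1}(\delta)=\frac{\delta^2}{12}(\varphi_{c_1}(\delta)-\varphi_{c_1}(\delta_0))$. By the mean value theorem, with $t=\delta-\delta_0\ge0$,
$$\begin{aligned}&h\ge0.83\,t,\quad\tfrac13F_{c_1}\le0.00372\,t&&(\delta\le0.163),\\&h\ge0.86\,t,\quad\tfrac13F_{c_1}\le0.00207\,t&&(\delta\le0.135).\end{aligned} \tag{9}$$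

## 5. A triangle count that is exact on $W_{\delta,0}$

Theorem 2 asks for a lower bound on triangles. Let
$$D(u,v)=\int W(u,z)W(v,z)\,dz,\qquad e=e_{uv}=\varepsilon_u+\varepsilon_v,\qquad L=L_{uv}=d_u+d_v-1=\delta+e .$$
Then $D-L=\int(1-W(u,z))(1-W(v,z))\,dz\ge0$ and $D\le\min(d_u,d_v)$.

The first bound that one tries is $x=\int WD\ge\int WL=p\delta+2\nu\ge p\delta$. Together with $\varphi_c(\delta)\ge3$ it gives something, but not enough. Take $c=1.95$ and $\delta=0.16$. Then $p\delta\le X_c(\delta)$, because this is the inequality $4\delta(1+\delta)^{1+c}\le1$ and $4(0.16)(1.16)^{2.95}<0.992$; and $\varphi_{1.95}(0.16)>2.8762+0.1199+0.0042>3$. So these two inequalities alone cannot exclude $c=1.95$. The loss is that $D\ge L$ is treated as if it could be an equality on every edge.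

Look at the codegrees in $W_{\delta,0}$, where $L=\delta$ everywhere. For $u\in A$, $w\in B$ the common neighbors of $u$ and $w$ lie in $B$, and $D=\omega=\delta=L$. For $w\in B_1$, $w'\in B_2$ the common neighborhood is exactly $A$, and $D=a=q$. So every edge has $D=L$ or $D=q$, and $(D-L)(D-q)=0$ on all edges. Moreover, for a triangle of $W_{\delta,0}$, no point is joined to all three of its vertices, and no point is missed by all three. The idea is to write $x$ as $3pq\delta$ plus terms that vanish for these two reasons, and to show that these terms are essentially nonnegative for every $W$.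

Some notation. Let $\int_T$ denote integration over $(u,v,w)$ with weight $W(u,v)W(u,w)W(v,w)$, so $\int_T1=x$. Put
$$t_u=\int W(u,v)D(u,v)\,dv,\quad\sigma_u=\int W(u,w)\varepsilon_w\,dw,\quad\tau_u=\int W(u,v)(D-L)\,dv\ge0 .$$
Thus $\int t_u\,du=x$. Since $p+\delta=3p-1$ and $\int W(u,v)L\,dv=(\delta+\varepsilon_u)(p+\varepsilon_u)+\sigma_u$,
$$t_u=p\delta+(3p-1)\varepsilon_u+\varepsilon_u^2+\sigma_u+\tau_u . \tag{10}$$
From $D-L\le d_v-L=1-d_u$ we get $\tau_u\le d_u(1-d_u)\le\frac14$. The integral operator of $W$ has $L^2$-norm at most $\|W\|_2\le\sqrt p$. With $\alpha,\beta,\gamma=W(u,z),W(v,z),W(w,z)$ let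
$$n_0=\int(1-\alpha)(1-\beta)(1-\gamma)\,dz,\qquad n_3=\int\alpha\beta\gamma\,dz .$$
Expanding the product in $n_0$,
$$D_{uv}+D_{uw}+D_{vw}=d_u+d_v+d_w-1+n_0+n_3 . \tag{11}$$

**Throughout this section** $\delta\in[0.1327,0.163]$. Then $0.566\le p\le0.5815$, $0.4185\le q\le0.4337$ and $\sqrt p\le0.763$.

**Step 1 (the identity).** This step expresses $x$ through the two products above. Put $K=\int_T(n_0+n_3)$ and $J=\int\varepsilon t$. Integrating (11) over $T$, with $\int_TD_{uv}=\int WD^2$ and $\int_Td_u=\int dt=px+J$, gives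
$$3\int WD^2=3px+3J-x+K .$$
On the other hand $D^2=(D-L)(D-q)+(q+L)D-qL$, while $\int WL=p\delta+2\nu$ and $\int WLD=\delta x+2J$. Since $q+\delta=p$,
$$3\int WD^2=3\int W(D-L)(D-q)+3px+6J-3q(p\delta+2\nu).$$
Comparing,
$$x=3q(p\delta+2\nu)-3J+K-3\int W(D-L)(D-q).$$
Now put
$$M=n_0+n_3-\sum_{\text{pairs}}(D-q)_+,\qquad N=\int W(D-L)(q-D)_+\ge0,\qquad\Sigma_1=3\int WL(D-q)_+ ,$$
the sum in $M$ being over the three pairs of the triple. Then $K=\int_TM+3\int WD(D-q)_+$ and $(D-L)(D-q)=(D-L)(D-q)_+-(D-L)(q-D)_+$, so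
$$x=x_0+6q\nu-3J+\int_TM+\Sigma_1+3N . \tag{12}$$
For $W_{\delta,0}$ the terms $\nu,J,\int_TM,\Sigma_1,N$ are all zero.

**Step 2 (lower bounds for $M$).** This step shows that $M$ can be negative only because of degree fluctuations. Call a pair heavy if $D>q$. By (11),
$$M=\sum_{\text{pairs}}\min(D,q)-(3p-1+\varepsilon_u+\varepsilon_v+\varepsilon_w). \tag{13}$$
Using $3p-1=q+2\delta$ we get:

- No heavy pair: $M=n_0+n_3\ge0$.
- Only $uv$ heavy: $M=(D_{uw}-L_{uw})+(D_{vw}-L_{vw})+\varepsilon_w$.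
- Exactly $uv,uw$ heavy: $M=(D_{vw}-L_{vw})+(q-\delta)-\varepsilon_u$.
- All heavy: $M=2q-2\delta-\varepsilon_u-\varepsilon_v-\varepsilon_w=1-3\delta-\varepsilon_u-\varepsilon_v-\varepsilon_w$.

Here $q-\delta\ge0.255$ and $1-3\delta\ge0.511$. Use $(z-\kappa)_+\le z^2/(4\kappa)$ for $\kappa>0$ and $(\varepsilon_u+\varepsilon_v+\varepsilon_w)^2\le3\sum\varepsilon^2$. In the four cases $M^-$ is at most $0$, $\varepsilon_w^-$, $\varepsilon_u^2/1.02$, and $3\sum\varepsilon^2/2.044$. So always $M^-\le\sum\varepsilon^-+1.5\sum\varepsilon^2$, sums over the three vertices. Integrating over $T$ and using $t\le1$,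
$$\int_TM^-\le3\int t\varepsilon^-+4.5\nu .$$
Insert (10). Where $\varepsilon<0$ we have $\varepsilon^-\le p<3p-1$, so $\varepsilon^-\big((3p-1)\varepsilon+\varepsilon^2\big)=(\varepsilon^-)^2(\varepsilon^--(3p-1))\le0$. Also $\int\varepsilon^-=\frac12\int|\varepsilon|\le\frac12\sqrt\nu$ and $\int|\sigma|\varepsilon^-\le0.763\nu$. With $\mathcal M:=\int_TM^+$,
$$\int_TM\ge\mathcal M-1.5p\delta\sqrt\nu-3\int\tau\varepsilon^--6.8\nu ,$$
as $3(0.763)+4.5\le6.8$. By (10) and $\int\varepsilon=0$,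
$$J=(3p-1)\nu+\int\varepsilon^3+\int\varepsilon\sigma+\int\varepsilon\tau\le2\nu+\int\varepsilon\tau ,$$
since $3p-1\le0.745$, $\varepsilon\le q\le0.434$ and $0.745+0.434+0.763<2$. Now $6q\ge2.5$, and $-3\int\varepsilon\tau-3\int\varepsilon^-\tau=-3\int\varepsilon^+\tau$. So (12) yields
$$x\ge x_0-3\int\varepsilon^+\tau-1.5p\delta\sqrt\nu-11\nu+\mathcal M+\Sigma_1+3N . \tag{14}$$

**Step 3 (a rooted estimate for $\tau$).** The coefficient of $\sqrt\nu$ decides how sharp the final inequality is, and $\tau\le\frac14$ is too rough for the term $\int\varepsilon^+\tau$. This step bounds $\tau_u$ by about $\frac12\delta(1-3\delta)$. Integrating $\alpha(1-\beta)(1-\gamma)\ge0$ over $z$ gives $D_{uv}+D_{uw}\le d_u+n_3$. Multiply by $W(u,v)W(u,w)W(v,w)$ and integrate over $v,w$. With $\Gamma_u=\int W(u,v)D^2\,dv$ and $\kappa_u\ge0$ the corresponding integral of $n_3$,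
$$2\Gamma_u\le d_ut_u+\kappa_u .$$
On the other hand, since $D-L\ge0$,
$$D^2=L^2+(L+q)(D-L)-(D-L)(q-D)\ge L^2+(L+q)(D-L)-(D-L)(q-D)_+,\qquad L+q=d_u+\varepsilon_v .$$
With $\rho_u=\int W(u,v)(D-L)(q-D)_+\,dv\ge0$,
$$2\Gamma_u\ge2\int W(u,v)L^2\,dv+2d_u\tau_u+2\int W(u,v)\varepsilon_v(D-L)\,dv-2\rho_u .$$
Since $t_u=\int W(u,v)L\,dv+\tau_u$, the two bounds combine to
$$d_u\tau_u\le\int W(u,v)L(d_u-2L)\,dv+\kappa_u+2\rho_u-2\int W(u,v)\varepsilon_v(D-L)\,dv .$$
Put $\theta_0=\delta(p-2\delta)=\frac{\delta(1-3\delta)}2>0$. Then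
$$L(d_u-2L)=(\delta+e)(p-2\delta+\varepsilon_u-2e)=\theta_0+\delta\varepsilon_u+e(p-4\delta)+e\varepsilon_u-2e^2,$$
where $e\varepsilon_u-2e^2\le\varepsilon_u^2/8$ and $\delta\varepsilon_u+e(p-4\delta)=(p-3\delta)\varepsilon_u+(p-4\delta)\varepsilon_v$. Here $|p-4\delta|=\frac{|1-7\delta|}2\le0.071$ and $0\le p-3\delta=\frac{1-5\delta}2\le0.17$. If $\varepsilon_u\ge0$, then $D-L\le1-d_u\le0.434$ and $d_u\ge0.566$. Dividing by $d_u$, with $1/0.566\le1.77$ and $(0.071+2(0.434))/0.566\le1.67$,
$$\tau_u\le\theta_0+0.17\varepsilon_u+\tfrac18\varepsilon_u^2+1.77(\kappa_u+2\rho_u)+1.67\int W(u,v)|\varepsilon_v|\,dv\qquad(\varepsilon_u\ge0).$$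
Multiply by $3\varepsilon_u$ and integrate over $\{0\le\varepsilon\le0.02\}$; on $\{\varepsilon>0.02\}$ use $\tau\le\frac14$ and $\int_{\varepsilon>0.02}\varepsilon\le50\nu$. We have $\int\varepsilon^+\le\frac12\sqrt\nu$, $\int\kappa_u=\int_Tn_3\le K$, $\int\rho_u=N$ and $3(0.02)(1.77)=0.1062$. The terms in $\nu$ add up to $0.51+0.0075+5.01(0.763)+37.5\le42$. Hence
$$3\int\varepsilon^+\tau\le1.5\theta_0\sqrt\nu+0.1062(K+2N)+42\nu . \tag{15}$$

**Step 4 (a bound on $K$).** This step controls $K$, which just appeared, by quantities already present with a good sign. Since $D\le\frac{d_u+d_v}2=p+\frac e2$,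
$$D-5L\le(p-5\delta)-4.5e\le-0.097-4.5e,$$
because $p-5\delta=\frac{1-9\delta}2$. If $e\ge0$, then $D\le5L$. If $e<0$, then $D\le5L+53e^2$, since $4.5|e|-53e^2\le\frac{(4.5)^2}{4\cdot53}\le0.0956$; in this case also $(D-q)_+\le p-q=\delta\le0.163$. As $\iint e^2=2\nu$ and $6\cdot53\cdot0.163\le52$,
$$0\le3\int WD(D-q)_+\le5\Sigma_1+52\nu\le5\Sigma_2,\qquad\Sigma_2:=\Sigma_1+11\nu\ge0, \tag{16}$$
and therefore $K=\int_TM+3\int WD(D-q)_+\le\mathcal M+5\Sigma_1+52\nu$.

**Step 5 (the main inequality).** This step collects everything. Insert (15) and the bound on $K$ into (14). Since $\theta_0+p\delta=2\delta(p-\delta)=2q\delta$, and $42+11+0.1062\cdot52\le58.6$,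
$$0.8938\mathcal M+0.469\Sigma_1+2.7876N\le x-x_0+3q\delta\sqrt\nu+58.6\nu .$$
Write $\Sigma_1=\Sigma_2-11\nu$; as $58.6+0.469\cdot11<65$,
$$0.89\mathcal M+0.46\Sigma_2+2.7N\le x-x_0(\delta)+3q\delta\sqrt\nu+65\nu . \tag{17}$$
All three terms on the left are nonnegative.

## 6. The narrow window for $\delta$ and $\nu$

**Theorem A.** Let $0<\delta<1$, $0\le c\le c_1$, $x\le X_c(\delta)$ and $3\nu\le F_c(\delta)$. Then $\delta_0\le\delta\le\delta_0+1.2\cdot10^{-4}$, $c\ge\tilde c(\delta)$, $\nu\le2.5\cdot10^{-7}$, and there is $r'\in[0,0.0006]$ with $x(\delta,r')\le x$ and $V(\delta,r')\le\nu$.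

In words: any competitor can be replaced by a member of the family $W_{\delta,r}$ with the same density and with no more triangles and no more variance.

*Theorem A implies Theorem 2.* Let $W$ and $c$ be as in Theorem 2. If $p=1$, then $x=1$ and $8x(2p)^c>1$; so $0<\delta<1$. Then $x\le X_c$ and $y\le Y_c$, and (1) gives $3\nu\le F_c$. If $c\ge c_1$, then $c\ge c^*$ since $c^*\le c_1$. Otherwise Theorem A gives $(\delta,r')\in R$ with $f(c,\delta,r')\le x-X_c\le0$ and $g(c,\delta,r')\le3\nu-F_c\le0$, and $c\ge\tilde c(\delta)>1.9$. So $c$ is admissible in (8) and $c\ge c^*$. $\square$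

The proof of Theorem A occupies this section and the next two. From now on $W$ and $c$ satisfy its hypotheses.

**Step 1 (a first range for $\delta$).** This step brings $\delta$ into the range of Section 5, and here the crude bound is good enough. From $p\delta\le x\le X_c$ we get $4\delta(1+\delta)^{1+c}\le1$, so $4\delta(1+\delta)\le1$ and $\delta\le\frac{\sqrt2-1}2<0.2072$. As $F_c\ge3\nu\ge0$, $\varphi_c(\delta)\ge3$. If $c\le1.9$, then $\varphi_c(\delta)\le\varphi_{1.9}(0.2072)<3$, a contradiction. So $c>1.9$ and $4\delta(1+\delta)^{2.9}\le1$; since $0.652(1.163)^{2.9}>1$, $\delta<0.163$. From $\varphi_{c_1}(\delta)\ge\varphi_c(\delta)\ge3=\varphi_{c_1}(\delta_0)$ we get $\delta\ge\delta_0$. From $\varphi_c(\delta)\ge3=\varphi_{\tilde c(\delta)}(\delta)$ we get $c\ge\tilde c(\delta)$.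

**Step 2 (iteration).** This step shrinks the range by playing the linear growth of $h$ against $\sqrt\nu\lesssim\sqrt t$. Since $X_c$ decreases and $F_c$ increases in $c$,
$$x-x_0\le X_{\tilde c(\delta)}(\delta)-x_0=-h(\delta),\qquad\nu\le\tfrac13F_{c_1}(\delta).$$
By (17), whose left side is nonnegative,
$$h(\delta)\le S\sqrt\nu,\qquad S=3q\delta+65\sqrt\nu,\qquad3q\delta=1.5\,\delta(1-\delta). \tag{18}$$
Put $t=\delta-\delta_0\le0.0303$. With (9), $0.83t\le S\sqrt{0.00372t}$, so $t\le S^2(0.00372)/0.83^2$; and if $\delta\le0.135$, $t\le S^2(0.00207)/0.86^2$. Each bound on $t$ bounds $\nu$ by (9) and $\delta$ by $0.1328+t$, hence $S$, hence $t$ again: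

| known | $\sqrt\nu\le$ | $3q\delta\le$ | $S\le$ | new bound |
|---|---|---|---|---|
| $t\le0.0303$ | $0.01063$ | $0.2047$ | $0.90$ | $t\le0.81(0.00372)/0.6889<0.0044$ |
| $t\le0.0044$ | $0.00405$ | $0.1776$ | $0.441$ | $t\le0.1945(0.00372)/0.6889<0.00106$ |
| $t\le0.00106$ (now $\delta<0.135$) | $0.00149$ | $0.1740$ | $0.271$ | $t\le0.07345(0.00207)/0.7396<0.00021$ |
| $t\le0.00021$ | $0.00066$ | $0.1730$ | $0.216$ | $t\le0.04666(0.00207)/0.7396<0.000131$ |
| $t\le0.000131$ | $0.000522$ | $0.17290$ | $0.2071$ | $t\le0.042891(0.00207)/0.7396<0.0001201$ |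
| $t\le0.0001201$ | $0.0004987$ | $0.17289$ | $0.2054$ | $t\le0.04219(0.00207)/0.7396<0.00012$ |

In the first row $\delta\le0.163$ is used for $3q\delta$. So
$$\delta\in[0.1327,0.13292],\quad\nu\le2.5\cdot10^{-7},\quad\sqrt\nu\le0.0005,\quad p\in[0.56635,0.56646],\quad q\in[0.43354,0.43365],$$
and $q-\delta=\frac{1-3\delta}2\in[0.3006,0.30095]$. Moreover the right side of (17) is at most $-h+S\sqrt\nu\le\max_t\big(-0.86t+0.2054\sqrt{0.00207t}\big)=\frac{(0.2054)^2(0.00207)}{3.44}$, so
$$0.89\mathcal M+0.46\Sigma_2+2.7N\le\varsigma:=2.6\cdot10^{-5}. \tag{19}$$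

This proves all of Theorem A except the existence of $r'$.

**Remark.** If $\nu=0$, then (18) gives $h(\delta)\le0$, so $\delta=\delta_0$ and $c\ge\tilde c(\delta_0)=c_1$. So no regular graphon with $p>\frac12$ satisfies the two inequalities of Theorem 2 for any $c<c_1$, whereas $W_{\delta_0,0}$ satisfies them, with equality, for $c=c_1$. This is the precise form of the second guess; what remains is to control the irregular graphons.

## 7. Recovering the independent part

In $W_{\delta,0}$ the set $A$ is the common neighborhood of any edge inside $B$, an edge with $D=q$. By (19), $W$ is close to equality in (12). We find one edge that imitates such an edge, and read off $A$ from its common neighborhood. Let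
$$\mathcal G=\{(u,v):D\ge q-0.05,\ \varepsilon_u\le0.05,\ \varepsilon_v\le0.05\},\qquad\eta=\int_{\mathcal G}W .$$

**Step 1 ($\eta\ge0.07$).** This step shows that there are many candidate edges, because $x$ exceeds $p\delta$ substantially. By (17) and $S\le0.2054$, $x\ge x_0-0.2054(0.0005)\ge x_0-0.000104$. Also
$$x_0-p\delta=p\delta(3q-1)=\tfrac14\delta(1+\delta)(1-3\delta)\ge0.0226;$$
this expression is increasing for $\delta\in[0.1327,0.13292]$, since $1-4\delta-9\delta^2>0$ there. So $\int W(D-L)=x-p\delta-2\nu\ge0.0224$. The part of this integral with $D<q-0.05$ is at most $N/0.05\le0.0002$. Since $\tau\le\frac14$ and $|\{\varepsilon>0.05\}|\le\nu/0.0025$, the parts with $\varepsilon_u>0.05$ or $\varepsilon_v>0.05$ contribute at most $2\cdot\frac14\cdot\nu/0.0025\le0.00005$. Hence $\int_{\mathcal G}W(D-L)\ge0.0221$. Now $D-L\le(D-q)_++(q-\delta)-e$ with $q-\delta\le0.30095$, and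
$$\int W|e|\le2\int d|\varepsilon|\le2\|d\|_2\sqrt\nu\le0.00057,\qquad\int W(D-q)_+\le\frac{5\Sigma_2}{3q}\le0.00022,$$
the latter by (16), as $D>q$ wherever $(D-q)_+>0$. So $\eta\ge(0.0221-0.00079)/0.30095>0.07$.

**Step 2 (averaging).** This step selects one edge whose triangles have small $n_0+n_3$ and whose codegree is not much below $q$. For $(u,v)\in\mathcal G$ let $k_{uv}=\int W(u,w)W(v,w)(n_0+n_3)\,dw$, and write
$$n_0+n_3=M+(D_{uv}-q)_++O,\qquad O=(D_{uw}-q)_++(D_{vw}-q)_+ .$$
Since $D_{uw}\le d_u$ and $D_{vw}\le d_v$, each term of $O$ is at most $\delta+0.05\le0.183$. We claim that $O\le M^+$ if $\varepsilon_w\le0.05$. If neither $uw$ nor $vw$ is heavy, $O=0$. Otherwise, by the list in Step 2 of Section 5 and the definition of $\mathcal G$: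

- Only $uw$ heavy: $M\ge D_{uv}-L_{uv}+\varepsilon_v=D_{uv}-\delta-\varepsilon_u\ge q-\delta-0.1\ge0.2006$, while $O\le0.183$. Likewise if only $vw$ is heavy.
- Exactly $uw,vw$ heavy: $D_{uv}-L_{uv}\ge q-0.05-\delta-0.1$, so $M\ge(q-\delta-0.15)+(q-\delta)-0.05\ge0.40\ge2(0.183)\ge O$.
- Exactly $uv,uw$ heavy: $M\ge(q-\delta)-0.05\ge0.2506$, while $O\le0.183$. Likewise for $uv,vw$.
- All heavy: $M\ge1-3\delta-0.15\ge0.45\ge2(0.183)\ge O$.

Since $|\{\varepsilon>0.05\}|\le\nu/0.0025\le10^{-4}$ and $2(0.183)10^{-4}\le4\cdot10^{-5}$, with (16),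
$$\int_{\mathcal G}Wk\le2\mathcal M+\int WD(D-q)_++4\cdot10^{-5}\eta\le2\mathcal M+\tfrac53\Sigma_2+4\cdot10^{-5}\eta .$$
On $\mathcal G\cap\{D<q\}$ we have $D-L\ge q-0.05-\delta-0.1\ge0.15$, so $\int_{\mathcal G}W(q-D)_+\le N/0.15$, and $0.44/0.15\le2.94$. As $2/0.89$, $(5/3)/0.46$ and $2.94/2.7$ are all at most $3.63$, (19) gives
$$\int_{\mathcal G}W\big[k+0.44(q-D)_+\big]\le2\mathcal M+\tfrac53\Sigma_2+2.94N+4\cdot10^{-5}\eta\le3.63\varsigma+4\cdot10^{-5}\eta .$$
Dividing by $\eta\ge0.07$, there is $(u,v)\in\mathcal G$ with $k_{uv}+0.44(q-D(u,v))_+\le0.0014$. Fix it.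

**Step 3 (the fractional common neighborhood).** This step shows that the common neighborhood of $uv$ has size close to $q$, is nearly independent, and is nearly completely joined to the rest. Put
$$\psi(z)=W(u,z)W(v,z)\in[0,1],\qquad a_0=\int\psi=D(u,v),\qquad\alpha_z=\int\psi(z')W(z,z')\,dz',$$
so $\alpha_z=n_3(u,v,z)$. Then
$$m_0:=\int\psi\alpha\le k_{uv}\le0.0014,\qquad(q-a_0)_+\le0.0014/0.44\le0.0032 .$$
Also $a_0-\alpha_z=\int\psi(z')(1-W(z,z'))\,dz'\ge0$ and $\int\alpha=\int\psi d=pa_0+\int\psi\varepsilon$, so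
$$0\le\bar m_0:=\int(1-\psi)(a_0-\alpha)=a_0(1-a_0)-\int\alpha+m_0=a_0(q-a_0)-\int\psi\varepsilon+m_0 .$$
Here $|\int\psi\varepsilon|=|\int(\psi-\frac12)\varepsilon|\le\frac12\sqrt\nu\le0.00025$. If $a_0<q$, then $a_0<0.44$, so $m_0+a_0(q-a_0)_+\le k_{uv}+0.44(q-a_0)_+\le0.0014$. Hence $\bar m_0\le0.0014+0.00025=0.00165$. As $\bar m_0\ge0$, also $a_0(a_0-q)\le m_0-\int\psi\varepsilon\le0.00165$, and therefore $a_0-q\le0.00165/0.43354\le0.0039$.

**Step 4 (the partition).** This step replaces $\psi$ by a genuine set. Let $A=\{z:\alpha_z\le0.2\}$, $B$ its complement, $a=|A|$, $b=1-a$. Since $\alpha>0.2$ on $B$, and $a_0-\alpha\ge a_0-0.2\ge0.2303$ on $A$,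
$$\zeta_2:=\int_B\psi\le\frac{m_0}{0.2}\le0.007,\qquad\zeta_1:=\int_A(1-\psi)\le\frac{\bar m_0}{a_0-0.2}\le0.0072 .$$
As $a=a_0+\zeta_1-\zeta_2$, we get $q-0.0102\le a\le q+0.0111$ and $0.4233\le a\le0.4448$. Write $d_z^A=\int_AW(z,\cdot)$ and $d_z^B=d_z-d_z^A$. Since $\alpha_z-\zeta_2\le d_z^A\le\alpha_z+\zeta_1$,
$$d_u^A\le0.2072\ (u\in A),\qquad d_w^A\ge0.193\ (w\in B). \tag{20}$$
(From here on $u$ and $w$ denote arbitrary points; the fixed edge is no longer needed.) Put $m_A=\int_{A\times A}W$. Writing $1=\psi+(1-\psi)$ in each variable, and using $\alpha\le0.2$ on $A$,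
$$m_A\le m_0+2(0.2)\zeta_1+\zeta_1^2\le0.0044 .$$

## 8. Comparison with $W_{\delta,r}$

Put
$$\bar m_w=a-d_w^A\ (w\in B),\quad\bar m_u=b-d_u^B\ (u\in A),\quad\bar m=\int_{A\times B}(1-W)=\int_B\bar m_w=\int_A\bar m_u,$$
$$p_B=\int_{B\times B}W=p-m_A-2(ab-\bar m).$$

**Step 1 (counting triangles across the partition).** This step gives a lower bound for $x$ with main term $x_a$. Count only triangles with exactly one or exactly two vertices in $A$, and apply $\alpha\beta\ge\alpha+\beta-1=1-(1-\alpha)-(1-\beta)$ to the two edges that cross between $A$ and $B$: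
$$x\ge3\Big(ap_B-2\int_B\bar m_wd_w^B\Big)+3\Big(bm_A-2\int_A\bar m_ud_u^A\Big).$$
Insert $p_B$. With $x_a=3a(p-2ab)$ and $3bm_A-3am_A=3(1-2a)m_A$, the right side equals $x_a+3(1-2a)m_A+Q$, where
$$Q=6\int_{A\times B}(1-W(u,w))(a-d_w^B-d_u^A)=6\int_B\Big[\bar m_w\gamma_w-\int_A(1-W(u,w))d_u^A\,du\Big]dw,\qquad\gamma_w=a-d_w^B .$$
By (20), $\int_A(1-W(u,w))d_u^A\,du\le\min(0.2072\,\bar m_w,\,m_A)$.

**Step 2 (the error $Q$).** This step shows that $Q$ is nonnegative up to the contribution of a few vertices of large degree. We use $d_w^B=d_w-a+\bar m_w$, hence $\gamma_w=2a-d_w-\bar m_w=a-d_w+d_w^A$.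

Let $w\in B$ with $\varepsilon_w\le0.02$. Then $\gamma_w\ge(2q-p)-0.0404-\bar m_w\ge0.26-\bar m_w$, as $2q-p=\frac{1-3\delta}2\ge0.3006$; and $\gamma_w\ge-\delta-0.0302+0.193\ge0.029$. The bracket is nonnegative in each case:

- If $\bar m_w\le0.05$, then $\gamma_w\ge0.21>0.2072$.
- If $0.05\le\bar m_w\le0.23$, then by concavity of $z(0.26-z)$, $\bar m_w\gamma_w\ge\min(0.05\cdot0.21,\ 0.23\cdot0.03)>0.0044\ge m_A$.
- If $\bar m_w>0.23$, then $\bar m_w\gamma_w\ge0.23(0.029)>0.0044\ge m_A$.

Let $w\in B$ with $\varepsilon_w>0.02$. Then $\gamma_w\ge-\delta-0.0102+0.193-\varepsilon_w\ge0.049-\varepsilon_w$ and $0\le\bar m_w\le a-0.193\le0.252$. As $(\varepsilon_w-0.049)_+\le\varepsilon_w^2/0.196$ and $0.0044=11(0.02)^2$, the bracket is at least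
$$-0.252(\varepsilon_w-0.049)_+-0.0044\ge-1.3\varepsilon_w^2-11\varepsilon_w^2 .$$
With $E=\int_{w\in B,\ \varepsilon_w>0.02}\varepsilon_w^2$, and $6(12.3)\le75$,
$$x\ge x_a+3(1-2a)m_A-75E . \tag{21}$$

**Step 3 (degree variance).** This step finds the parameter $r$ that $W$ imitates. We have $\int_Ad=ab+m_A-\bar m$. Put
$$\Delta=\frac{m_A-\bar m}a,\qquad r=a-q-\Delta .$$
Since $b-p=q-a$, $\int_A\varepsilon=a(b-p)+a\Delta=-ar$ and so $\int_B\varepsilon=ar$. By Cauchy–Schwarz on $A$ and splitting off the mean on $B$,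
$$\nu\ge ar^2+\frac{(ar)^2}b+\int_B\Big(\varepsilon-\frac{ar}b\Big)^2=\frac abr^2+\int_B\Big(\varepsilon-\frac{ar}b\Big)^2 .$$
So $|r|\le\sqrt{\nu b/a}\le0.0006$ and $|ar/b|\le\sqrt{\nu a/b}\le0.0005$. Where $\varepsilon_w>0.02$, $\varepsilon_w-\frac{ar}b\ge0.975\varepsilon_w$, and $(0.975)^2\ge0.95$. Hence
$$\nu\ge\frac abr^2+0.95E . \tag{22}$$

**Step 4 (moving from $a$ to $\hat a=q+r$).** The bounds (21) and (22) contain $a$, while the family is described by $q+r=a-\Delta$. This step makes the exchange. Put $\hat a=q+r$, $\hat b=1-\hat a$. Formula (7) for $x_{q+\xi}$ is a polynomial identity in $\xi$, valid for negative $\xi$ too, so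
$$\frac{d}{d\xi}x_{q+\xi}=-\tfrac32\delta(1-3\delta)+6(1-3\delta)\xi+18\xi^2\ \begin{cases}\le-0.117&\text{for }\xi\in[-0.0102,0.0006],\\\ge-0.12&\text{for }\xi\in[0,0.0006],\end{cases} \tag{23}$$
since $0.1198\le\frac32\delta(1-3\delta)\le0.1199$ and the derivative is increasing in $\xi$ on $[-0.0102,0.0006]$.

*If $\Delta\ge0$:* then $m_A=a\Delta+\bar m\ge a\Delta$ and $1-2a>0$, so $x_a+3(1-2a)m_A\ge\Theta(a)$ with
$$\Theta(\xi)=3\xi(p-2\xi+2\xi^2)+3\xi(1-2\xi)(\xi-\hat a)=3(p-\hat a)\xi-3(1-2\hat a)\xi^2 .$$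
Here $\Theta(\hat a)=x_{\hat a}$. Since $p-\hat a=\delta-r$ and $1-2\hat a=\delta-2r$,
$$\tfrac13\Theta'(\xi)=\delta(1-2\xi)-r(1-4\xi)>0\qquad(\hat a\le\xi\le a\le0.4448),$$
as $0.1327(0.1104)>0.0006(0.8)$. So $x_a+3(1-2a)m_A\ge x_{\hat a}$. Also $\frac ab\ge\frac{\hat a}{\hat b}$.

*If $\Delta<0$:* then $|\Delta|=q+r-a\le0.0108$. By (23), $x_a\ge x_{\hat a}+0.11|\Delta|$, and $3(1-2a)m_A\ge0$. As $\frac d{d\xi}\frac\xi{1-\xi}=(1-\xi)^{-2}\le3.3$ for $\xi\le\hat a\le0.4343$, $\frac ab\ge\frac{\hat a}{\hat b}-3.3|\Delta|$.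

In all cases, with $\Delta^-=\max(-\Delta,0)\le0.0108$,
$$x\ge x_{q+r}+0.11\Delta^--75E,\qquad\nu\ge\tfrac{\hat a}{\hat b}r^2-3.3\Delta^-r^2+0.95E,\qquad\nu\ge0.95E . \tag{24}$$

**Step 5 (choosing $r'$).** This step trades the errors $E$ and $\Delta^-$ for a change of $r$. Write $V(r)=V(\delta,r)=\frac{q+r}{p-r}r^2$. On $[0,0.0006]$ we have $0.765\le\frac{q+r}{p-r}\le0.768$, so $0.765r^2\le V(r)\le0.768r^2$, and $V'(r)=2r\frac{q+r}{p-r}+\frac{r^2}{(p-r)^2}\in[1.5r,1.6r]$. As $V(0.0006)\ge2.75\cdot10^{-7}>\nu$, every value in $[0,\nu]$ equals $V(r')$ for a unique $r'\in[0,0.0006)$. We choose such an $r'$ with $x_{q+r'}\le x$.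

*Case $r\le0$.* By (23) and (24), $x\ge x_q-75E$. Choose $r'$ with $V(r')=0.95E\le\nu$. Then $E\le0.81r'^2$, and since $75(0.81)(0.0006)<0.117$,
$$x_{q+r'}\le x_q-0.117r'\le x_q-75(0.81)r'^2\le x_q-75E\le x .$$

*Case $r>0$.* Now $\frac{\hat a}{\hat b}r^2=V(r)$. Choose $r'$ with $V(r')=V(r)+0.95E-3.3\Delta^-r^2$. This value is positive, as $3.3(0.0108)<0.765$, and it is at most $\nu$ by (24).

If $0.95E\ge3.3\Delta^-r^2$, then $r'\ge r$ and $V(r')-V(r)\le0.001(r'-r)$, so $r'-r\ge950E-3300\Delta^-r^2\ge0$. By (23), and since $363(0.0006)^2\le0.0002$,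
$$x_{q+r'}\le x_{q+r}-0.11(950E-3300\Delta^-r^2)\le x_{q+r}-75E+0.0002\Delta^-\le x .$$

Otherwise $E\le3.5\Delta^-r^2\le2\cdot10^{-6}\Delta^-$ and $r'<r$. From $V'\ge1.5r$,
$$0.75\,r(r-r')\le0.75(r^2-r'^2)\le V(r)-V(r')\le3.3\Delta^-r^2,$$
so $r-r'\le4.4\Delta^-r\le0.003\Delta^-$. By (23),
$$x_{q+r'}\le x_{q+r}+0.0004\Delta^-\le x_{q+r}+0.11\Delta^--75E\le x .$$

In every case $x(\delta,r')=x_{q+r'}\le x$ and $V(\delta,r')\le\nu$. This proves Theorem A, and with it Theorem 2. $\blacksquare$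

## 9. The minimizer and graphons just above $c^*$

It remains to prove $1.9650<c^*<1.9653$, the statements about minimizers, and Lemma 4. Let $(c^*,\delta^*,r^*)$ attain (8).

**Step 1 (locating the minimizer).** This step feeds the extremal graphon itself into Theorem A. The graphon $W_{\delta^*,r^*}$ with $c=c^*\le c_1$ satisfies the hypotheses, because $f\le0$ and $g\le0$. So $\delta^*\in[\delta_0,0.13292]$, in particular $\delta^*>0.1327$, and $0.765r^{*2}\le V(\delta^*,r^*)\le2.5\cdot10^{-7}$, hence $r^*<0.0006$. (The left inequality holds for all $r^*\in[0,0.001]$, as $\frac{q+r}{p-r}$ increases with $r$.) Moreover $c^*\ge\tilde c(\delta^*)\ge1.9651-0.7(0.00012)>1.9650$. So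
$$1.9650<c^*\le c_1<1.9653 .$$

**Step 2 (derivatives).** This step records the signs and sizes of the partial derivatives. In the box $c\in[1.965,1.967]$, $\delta\in[0.1326,0.13293]$, $r\in[0,0.0006]$ we have $0.0977\le X_c\le0.0979$ and
$$0.0120\le f_c=X_c\ln(1+\delta)\le0.0123,\quad0.86\le f_\delta\le0.89,\quad g_c=-\tfrac{\delta^2}4\partial_c\varphi\le-0.0105,\quad|g_\delta|\le0.01 .$$
The reasons are as follows.

- $\ln(1+\delta)\in[0.1245,0.1249]$.
- $f_\delta=\partial_\delta x+\frac{cX_c}{1+\delta}$, where $\partial_\delta x=\frac34(1-3\delta^2)-\frac32(1-6\delta)r-9r^2\in[0.709,0.712]$ and $\frac{cX_c}{1+\delta}\in[0.168,0.171]$.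
- $\partial_c\varphi\ge\frac{2c+1}2\ge2.465$ and $\delta^2\ge0.01758$.
- $g_\delta=3V_\delta-\frac\delta2(\varphi-3)-\frac{\delta^2}4\partial_\delta\varphi$. In the box $2.999\le\varphi\le3.006$: the lower bound comes from the terms $2.9131+0.0840+0.0020$ at $(1.965,0.1326)$, the upper bound from $2.9181+0.0847+0.0021+0.0001$ at $(1.967,0.13293)$. Also $\partial_\delta\varphi\le1.4$ and $-2r^2\le V_\delta=-\frac{2r^2}{(1+\delta-2r)^2}\le0$.

By (23), $f_r\in[-0.12,-0.117]$ for $\delta\in[0.1327,0.13292]$, $r\in[0,0.0006]$. At the minimizer $F_{c^*}\ge3V\ge0$, so $\varphi\ge3$; then with $C_4\ge4.77$, $\partial_\delta F\ge\frac{\delta^2}4\partial_\delta\varphi\ge\frac{\delta^2}4\cdot2C_4\delta\ge0.0054$. As $V_\delta\le0$, $g_\delta\le-0.005$ there.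

**Step 3 ($f=g=0$).** This step shows that both constraints are tight. Increasing $\delta$ helps $g$ and hurts $f$. If $f<0$, increase $\delta$ slightly: then $f<0$ and $g<0$, and we can decrease $c$ slightly, contradicting minimality. If $f=0>g$, decrease $\delta$ slightly: again $f<0$ and $g<0$, and $c$ can be decreased, a contradiction. (These moves stay in the domain of (8), since $\delta^*$ is interior to $[0.13,0.135]$ and $c^*>1.9$.)

**Step 4 ($r^*>0$ and $c^*<c_1$).** This step shows that irregularity really pays. If $r^*=0$, pass to $r=\xi$, $\delta=\delta^*+\xi/10$ with small $\xi>0$. To first order in $\xi$, $f$ changes by at most $-0.117\xi+0.089\xi<0$, and $g$ by at most $-0.0005\xi$, since $V=O(\xi^2)$. So $f<0$ and $g<0$ for small $\xi$, and $c$ can be decreased, a contradiction. Hence $r^*>0$ at every minimizer, and the optimal $W_{\delta^*,r^*}$ is not regular. Also $c^*<c_1$ strictly, since $c^*=c_1$ would make $(c_1,\delta_0,0)$ a minimizer.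

**Step 5 ($f_\delta g_r=f_rg_\delta$).** This step is the first-order condition. The point $(\delta^*,r^*)$ is interior to $R$. If the gradients of $f$ and $g$ in $(\delta,r)$ were linearly independent, some direction would decrease both $f$ and $g$ to first order, and then $c$ could be decreased.

**Step 6 (proof of Lemma 4).** This step moves along the family from the minimizer to gain strict inequalities. For $c\in[1.967,2]$ use Lemma 3. Let $c=c^*+\gamma\le1.967$ with $\gamma>0$; then $\gamma\le0.002$. Take $W_{\delta,r^*}$ with $\delta=\delta^*-0.02\gamma\ge0.1326$, so the path stays in the box of Step 2. For this graphon $x-X_c=f$ and, by (5), $y-Y_c=g-f$. Both vanish at $\gamma=0$, and along the path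
$$\frac{df}{d\gamma}=f_c-0.02f_\delta\le0.0123-0.0172<0,$$
$$\frac{d(g-f)}{d\gamma}=g_c-0.02g_\delta-f_c+0.02f_\delta\le-0.0105+0.0002-0.0120+0.0178<0 .$$
So $x<X_c$ and $y<Y_c$, that is, $8x(2p)^c<1$ and $8y(2q)^c<1$, with $p>\frac12$. $\square$

With Lemma 4, Theorem 2 and Step 1, the argument of Section 3 is complete, and
$$\lim_{k\to\infty}\frac{DE(k\cdot K_3)}k=c^*\in(1.9650,\,1.9653).$$
This proves Theorem 1. $\blacksquare$

**Remark (graphon form of the limit).** By Theorem 2 and this section, $c^*$ is the smallest $c\ge0$ for which some graphon of edge density $p>\frac12$ satisfies both $t(K_3,W)\le\frac18(2p)^{-c}$ and $t(K_3,1-W)\le\frac18(2-2p)^{-c}$. It is attained by $W_{\delta^*,r^*}$, where $f=g=0$ and (5) give equality in both: an independent part of size $a=q+r^*$ with $r^*>0$, completely joined to a regular triangle-free part.
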